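\title{Hook products, Schur functions and rescaled power sums}

\begin{abstract}
Let $H(\lambda)$ be the product of the hook lengths of a partition $\lambda$ of $n$, and let $a_k=\prod_{i=1}^{k-1}\gcd(i,k)$. We prove that $H(\lambda)s_\lambda$ is a polynomial with integer coefficients in the rescaled power sums $a_1p_1,\dots,a_np_n$, and that a sequence $(c_k)$ of positive integers can replace $(a_k)$ if and only if $c_k$ divides $a_k$ for every $k$. The proof writes $H(\lambda)s_\lambda$ as a shift operator applied to the Vandermonde product, factors this operator at each prime by means of the Artin--Hasse exponential, and follows the factors through an increasing chain of modules of antisymmetric functions.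
\end{abstract}

\section{Introduction}

Let $\Lambda_{\mathbb Q}=\mathbb Q[p_1,p_2,\dots]$ be the ring of symmetric functions over $\mathbb Q$, written as a polynomial ring in the power sums and graded by $\deg p_k=k$. For a partition $\mu$ put $p_\mu=p_{\mu_1}p_{\mu_2}\cdots$. The complete symmetric functions $h_n$ and the Schur functions $s_\lambda$ satisfy
\begin{equation}\label{eq:basic}
\sum_{n\ge0}h_nt^n=\exp\Big(\sum_{k\ge1}\frac{p_kt^k}{k}\Big),\qquad s_\lambda=\det\big(h_{\lambda_i-i+j}\big)_{1\le i,j\le \ell(\lambda)},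
\end{equation}
where $\ell(\lambda)$ is the number of nonzero parts of $\lambda$ and $h_n=0$ for $n<0$. The second identity is the Jacobi--Trudi formula; the reader may take both identities as definitions. The \emph{hook length} of a cell of the Young diagram of $\lambda$ is one plus the number of cells to its right in its row plus the number of cells below it in its column, and $H(\lambda)$ is the product of all hook lengths. For $\lambda\vdash n$ write
\[
H(\lambda)s_\lambda=\sum_{\mu\vdash n}d_{\lambda\mu}\,p_\mu .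
\]
It is known that the coefficients $d_{\lambda\mu}$ are integers. By the Frobenius character formula and the hook length formula, $d_{\lambda\mu}=|C_\mu|\,\chi^\lambda(\mu)/\chi^\lambda(1^n)$, where $C_\mu$ is the conjugacy class of cycle type $\mu$ in $S_n$: it is the scalar by which the sum of the elements of $C_\mu$ acts on the irreducible representation $\lambda$. Neither fact is used below.

Expanding \eqref{eq:basic}, with $s_{(2,1)}=h_2h_1-h_3$ and $s_{(3,1)}=h_3h_1-h_4$, one finds
\begin{align*}
2s_{(2)}&=p_1^2+p_2, & 24s_{(4)}&=p_1^4+6p_2p_1^2+3p_2^2+8p_3p_1+6p_4,\\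
3s_{(2,1)}&=p_1^3-p_3, & 8s_{(3,1)}&=p_1^4+2p_2p_1^2-p_2^2-2p_4 .
\end{align*}
The coefficient of $p_1^n$ is always $1$ (see the line after Lemma~\ref{lem:operator}), so the $d_{\lambda\mu}$ for fixed $\lambda$ have no common factor, and further divisibility has to be sought variable by variable. The left column shows that nothing can be gained at $p_2$ or $p_3$, while the right column suggests that $p_4$ always comes with a factor $2$, and with no more. One is led to ask for which integers $c_k$ every $H(\lambda)s_\lambda$ is an integer polynomial in $c_1p_1,c_2p_2,\dots$. Put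
\[
a_k=\prod_{i=1}^{k-1}\gcd(i,k)\qquad(k\ge1),
\]
with $a_1=1$; this is OEIS A051190, and it begins $1,1,1,2,1,12,1,16,9,80,1,3456$. The question whether $c_k=a_k$ is admissible comes from Bonneux, Hamaker, Stembridge and Stevens \cite{BHSS}. The answer is yes, and $(a_k)$ is the largest possible sequence.

\begin{theorem}\label{thm:A}
For every $\lambda\vdash n$ we have $H(\lambda)s_\lambda\in\mathbb Z[a_1p_1,\dots,a_np_n]$. Equivalently, $\prod_ia_{\mu_i}$ divides $d_{\lambda\mu}$ for all $\lambda,\mu\vdash n$.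
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For $k\ge2$, the greatest common divisor of the numbers $d_{\lambda,(k,1^{n-k})}$ over all $n\ge k$ and all $\lambda\vdash n$ equals $a_k$. It is already attained on the set of the $2^{k-1}$ partitions $\lambda$ with $\lambda_1+\ell(\lambda)-1=k$.
\item[(2)] Let $(c_k)_{k\ge1}$ be a sequence of positive integers. Then $H(\lambda)s_\lambda\in\mathbb Z[c_1p_1,c_2p_2,\dots]$ for all $\lambda$ if and only if $c_k\mid a_k$ for all $k$.
\end{enumerate}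
\end{theorem}

Both proofs start from a formula that writes $H(\lambda)s_\lambda$, up to the substitution $p_1\mapsto p_1+1$, as a shift operator applied to the Vandermonde product $\Delta$, evaluated at an integer point $x$ and divided by $\Delta(x)$ (Section~\ref{sec:operator}). The terms linear in $p_k$ show where $a_k$ comes from and give Theorem~\ref{thm:B} once Theorem~\ref{thm:A} is known (Section~\ref{sec:sharp}). Theorem~\ref{thm:A} is proved one prime at a time; Section~\ref{sec:example} shows the idea for two rows, and Sections~\ref{sec:factor}--\ref{sec:proof} carry it out.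

\section{An operator formula}\label{sec:operator}

Fix a nonempty partition $\lambda\vdash n$, let $N=\ell(\lambda)$ and $x_i=\lambda_i+N-i$. The integers $x_1>\dots>x_N\ge1$ are the hook lengths of the cells in the first column, and we use the standard formula
\begin{equation}\label{eq:hook}
H(\lambda)=\frac{x_1!\cdots x_N!}{\Delta(x)},\qquad \Delta(x)=\prod_{i<j}(x_i-x_j).
\end{equation}
We call $x=(x_1,\dots,x_N)$ the \emph{point of $\lambda$}. Let $x^{\underline k}=x(x-1)\cdots(x-k+1)$. Column operations on the Vandermonde determinant $\det(x_i^{N-j})$ give $\Delta(x)=\det(x_i^{\underline{N-j}})$.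

By \eqref{eq:basic} and \eqref{eq:hook}, $H(\lambda)s_\lambda=\det(x_i!\,h_{x_i-N+j})/\Delta(x)$, and the difficulty is the division by $\Delta(x)$. At $p_1=1$, $p_2=p_3=\dots=0$ we have $h_m=1/m!$, the entries become $x_i^{\underline{N-j}}$, and the numerator is $\Delta(x)$ itself. So we expand the numerator around this specialization. Let $\theta$ be the ring automorphism of $\Lambda_{\mathbb Q}$ with $\theta(p_1)=p_1+1$ and $\theta(p_k)=p_k$ for $k\ge2$. Applying $\theta$ to \eqref{eq:basic} multiplies the generating function by $e^t$, so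
\begin{equation}\label{eq:thetah}
\theta(h_m)=\sum_{k=0}^{m}\frac{h_k}{(m-k)!}.
\end{equation}

On functions $f\colon\mathbb Z^N\to\mathbb Q$ define commuting operators $U_1,\dots,U_N$ by $(U_if)(x)=x_if(x-\mathbf e_i)$, where $\mathbf e_i$ is the $i$th unit vector. Iterating,
\begin{equation}\label{eq:U}
(U_i^kf)(x)=x_i^{\underline k}\,f(x-k\mathbf e_i),\qquad U_i^k\,x_i^{\underline m}=x_i^{\underline{m+k}}.
\end{equation}
For a power series $F=\sum_\beta F_\beta U^\beta\in\Lambda_{\mathbb Q}[[U_1,\dots,U_N]]$ and a point $x$ with nonnegative coordinates put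
\[
(Ff)(x)=\sum_\beta F_\beta\,(U^\beta f)(x)\in\Lambda_{\mathbb Q}.
\]
The sum is finite: by \eqref{eq:U}, $(U^\beta f)(x)=0$ as soon as $\beta_i>x_i$ for some $i$. The expression is $\Lambda_{\mathbb Q}$-linear in $F$ and linear in $f$, and for a polynomial $F$ over $\mathbb Q$ it is the value at $x$ of the operator $F$ applied to $f$. Finally let
\[
\Phi(U)=\sum_{k\ge0}h_kU^k=\exp\Big(\sum_{k\ge1}\frac{p_kU^k}{k}\Big).
\]

\begin{lemma}\label{lem:operator}
If $x$ is the point of $\lambda$, then
$\displaystyle\theta\big(H(\lambda)s_\lambda\big)=\frac{1}{\Delta(x)}\Big(\prod_{i=1}^N\Phi(U_i)\,\Delta\Big)(x)$.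
\end{lemma}

\begin{proof}
In one variable, let $x,m\ge0$ be integers. Since $x^{\underline{m+k}}$ equals $x!/(x-m-k)!$ for $k\le x-m$ and $0$ otherwise, \eqref{eq:U} and \eqref{eq:thetah} give
\[
\big(\Phi(U)x^{\underline m}\big)(x)=\sum_{k\ge0}h_k\,x^{\underline{m+k}}=x!\sum_{k=0}^{x-m}\frac{h_k}{(x-m-k)!}=x!\,\theta(h_{x-m});
\]
both sides vanish if $x<m$. Expand $\Delta=\sum_{\sigma\in S_N}\operatorname{sgn}(\sigma)\prod_ix_i^{\underline{N-\sigma(i)}}$. In each term, $\Phi(U_i)$ acts on the $i$th factor alone, so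
\[
\Big(\prod_i\Phi(U_i)\,\Delta\Big)(x)=\det\big(x_i!\,\theta(h_{x_i-N+j})\big)=\prod_ix_i!\cdot\theta\big(\det(h_{\lambda_i-i+j})\big)=\prod_ix_i!\cdot\theta(s_\lambda).
\]
Divide by $\Delta(x)$ and use \eqref{eq:hook}.
\end{proof}

Comparing constant terms in Lemma~\ref{lem:operator} gives $d_{\lambda,(1^n)}=\Delta(x)/\Delta(x)=1$.

\section{The coefficient of $p_kp_1^{n-k}$}\label{sec:sharp}

\begin{proposition}\label{prop:linear}
Let $k\ge2$ and let $x$ be the point of $\lambda\vdash n$, $n\ge k$. Then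
\begin{equation}\label{eq:linear}
d_{\lambda,(k,1^{n-k})}=\frac{1}{k\,\Delta(x)}\Big(\sum_{i}U_i^k\,\Delta\Big)(x)=\frac1k\sum_{i}x_i^{\underline k}\prod_{j\ne i}\frac{x_i-k-x_j}{x_i-x_j}.
\end{equation}
\end{proposition}

\begin{proof}
We compare the coefficients of the monomial $p_k$ in Lemma~\ref{lem:operator}. It occurs in $\theta(p_\mu)$, $\mu\vdash n$, only for $\mu=(k,1^{n-k})$, where $\theta(p_\mu)=p_k(p_1+1)^{n-k}$ contains it with coefficient $1$. Its coefficient in $\prod_i\Phi(U_i)=\exp\big(\sum_lp_l\sum_iU_i^l/l\big)$ is $\frac1k\sum_iU_i^k$. This is the first equality. The second follows from \eqref{eq:U}, because passing from $\Delta(x)$ to $\Delta(x-k\mathbf e_i)$ changes only the factors that involve $x_i$.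
\end{proof}

The terms with $x_i<k$ vanish, so the formula is simplest when $x_1=k$. Since $x_1=\lambda_1+\ell(\lambda)-1$, this is the set of partitions in Theorem~\ref{thm:B}(1). Such a partition is determined by the set $S=\{x_2,\dots,x_N\}$, and every subset $S\subseteq\{1,\dots,k-1\}$ occurs, because any integers $x_1>\dots>x_N\ge1$ give a partition $\lambda_i=x_i-N+i$ of length $N$. Call it $\lambda_S$. There are $2^{k-1}$ of them, and $n=|\lambda_S|\ge k$ because the hook of the corner cell has $k$ cells. Only $i=1$ survives in \eqref{eq:linear}, and with $(k-1)!=\prod_{r=1}^{k-1}(k-r)$ we obtain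
\begin{equation}\label{eq:S}
d_{\lambda_S,(k,1^{n-k})}=(k-1)!\prod_{r\in S}\frac{-r}{k-r}=(-1)^{|S|}\prod_{r\in S}r\prod_{r\in\{1,\dots,k-1\}\setminus S}(k-r).
\end{equation}
For each $r$ we may choose freely between the factors $r$ and $k-r$, and $\gcd(r,k-r)=\gcd(r,k)$. This is the origin of $a_k$.

\begin{example}
For $\lambda\vdash k$ we have $x_1\le k$, with equality only for the hooks $(k-b,1^b)=\lambda_{\{1,\dots,b\}}$. So the coefficient of $p_k$ is $(-1)^b\,b!\,(k-1-b)!$ for a hook and $0$ otherwise. For $k=4$ the values $6,-2,2,-6$ have gcd $2=a_4$. For $k=5$ the values $24,-6,4,-6,24$ also have gcd $2$, but $a_5=1$: the set $S=\{1,3\}$ gives $\lambda_S=(3,2,1)\vdash6$ and $d_{(3,2,1),(5,1)}=1\cdot3\cdot(5-2)(5-4)=9$. Partitions of $k$ alone would suggest the wrong sequence.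
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Theorem~\ref{thm:A}]
(1) A product of ideals is generated by the products of their generators. Hence the integers \eqref{eq:S}, as $S$ varies, generate the ideal $\prod_{r=1}^{k-1}(r,k-r)$ of $\mathbb Z$, and their gcd is $\prod_{r=1}^{k-1}\gcd(r,k)=a_k$. The gcd over all $\lambda$ therefore divides $a_k$. By Theorem~\ref{thm:A}, $a_k=a_ka_1^{n-k}$ divides every $d_{\lambda,(k,1^{n-k})}$, so that gcd equals $a_k$.

(2) If $c_k\mid a_k$ for all $k$, then $\mathbb Z[a_1p_1,a_2p_2,\dots]\subseteq\mathbb Z[c_1p_1,c_2p_2,\dots]$ and Theorem~\ref{thm:A} applies. Conversely, suppose that every $H(\lambda)s_\lambda$ lies in $\mathbb Z[c_1p_1,c_2p_2,\dots]$. For $\lambda=(1)$ we have $H(\lambda)s_\lambda=p_1$, so $c_1=1=a_1$. For $k\ge2$, the integer $c_k=c_kc_1^{n-k}$ divides every $d_{\lambda,(k,1^{n-k})}$, hence divides their gcd $a_k$.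
\end{proof}

It remains to prove Theorem~\ref{thm:A}, which says that the constraints just found are the only ones.

\section{Divided powers, and the case of two rows}\label{sec:example}

From now on $q$ is a fixed prime (the letter $p$ is reserved for power sums), $v_q$ is the $q$-adic valuation with $v_q(0)=\infty$, and $\mathbb Z_{(q)}$ is the ring of rational numbers with $v_q\ge0$. For $s\ge0$ let
\[
D_s=\frac{U^{q^s}}{(q^s)!},\qquad D_{s,i}=\frac{U_i^{q^s}}{(q^s)!},\qquad\text{so that}\quad (D_{s,i}f)(x)=\binom{x_i}{q^s}f(x-q^s\mathbf e_i).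
\]
We say that $D_{s,i}$ has \emph{level} $s$. It preserves integer-valued functions, and it shifts by a multiple of $q^s$, so it respects residue classes modulo $q^s$.

The first case with $a_k>1$ is $k=4$. Take $q=2$ and $N=2$, and let us see why $d_{\lambda,(4,1^{n-4})}$ is even. In \eqref{eq:linear} we have $\frac14(U_1^4+U_2^4)=6(D_{2,1}+D_{2,2})$. The factor $6$ supplies the $2$, so it suffices to show that $f=(D_{2,1}+D_{2,2})\Delta$ satisfies $f(x)/\Delta(x)\in\mathbb Z_{(2)}$. With $\Delta=x_1-x_2$,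
\[
f=\binom{x_1}4(\Delta-4)+\binom{x_2}4(\Delta+4)=\Delta\cdot\Big[\binom{x_1}4+\binom{x_2}4\Big]-4\Big[\binom{x_1}4-\binom{x_2}4\Big].
\]
Only the last term needs attention. If $x_1\not\equiv x_2\pmod 4$, then $v_2(\Delta(x))\le1$ and the factor $4$ suffices. Otherwise $x_i=r+4z_i$ with $0\le r\le3$, and $\Delta(x)=4(z_1-z_2)$ may be divisible by any power of $2$. Among the four consecutive factors of $(r+4z)^{\underline4}$ one is $4z$ and one is $4z\pm2$, so $g(z)=\binom{r+4z}4$ has coefficients in $\mathbb Z_{(2)}$; for instance $\binom{4z}4=z(4z-1)(2z-1)(4z-3)/3$. Therefore $g(z_1)-g(z_2)$ is divisible by $z_1-z_2$ in $\mathbb Z_{(2)}[z_1,z_2]$, and $4[g(z_1)-g(z_2)]/\Delta(x)\in\mathbb Z_{(2)}$.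

The mechanism is this: on a residue class modulo $q^s$, an operator of level $s$ acts on polynomials with $q$-integral \emph{coefficients} in $z$, and an antisymmetric polynomial of this kind is divisible by $z_1-z_2$. Integral \emph{values} would not do: $\binom{x_1}2-\binom{x_2}2$ is antisymmetric and integer-valued, but its quotient by $\Delta$ is $(x_1+x_2-1)/2$.

Two difficulties remain. First, for general $\mu$ the exponential produces further denominators. The coefficient of $p_2^2$ in $\Phi(U_1)\Phi(U_2)$ is, for $q=2$,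
\[
\tfrac18(U_1^2+U_2^2)^2=\tfrac12(D_{1,1}+D_{1,2})^2=D_{1,1}D_{1,2}+3(D_{2,1}+D_{2,2}),
\]
since $\frac12D_1^2=U^4/8=3D_2$. What is not integral at level $1$ becomes integral at level $2$. Section~\ref{sec:factor} sorts $\Phi$ by levels in this way. Second, operators of different levels must then be composed, although each is adapted to its own modulus; this is the subject of Section~\ref{sec:modules}.

\section{Factoring $\Phi$ by levels}\label{sec:factor}

Let $R=\mathbb Z_{(q)}[a_1p_1,a_2p_2,\dots]\subset\Lambda_{\mathbb Q}$, and let $[s]=1+q+\dots+q^{s-1}$, with $[0]=0$. Counting the multiples of $q,q^2,\dots,q^s$ among $1,\dots,q^s$ gives $v_q((q^s)!)=[s]$. We also use $[s]\ge s$ and $[s]=[j]+q^j[s-j]$ for $0\le j\le s$. Write each $k\ge1$ as $k=q^{s(k)}m(k)$ with $q\nmid m(k)$.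

\begin{lemma}\label{lem:val}
If $k=q^sm$ with $q\nmid m$, then $u_k=((q^s)!)^m/(ka_k)$ is a unit of $\mathbb Z_{(q)}$.
\end{lemma}

\begin{proof}
We have $v_q(\gcd(i,k))=\min(s,v_q(i))=\#\{1\le j\le s:\ q^j\mid i\}$. For $1\le j\le s$ there are $q^{s-j}m-1$ multiples of $q^j$ in $\{1,\dots,k-1\}$. Hence $v_q(a_k)=\sum_{j=1}^s(q^{s-j}m-1)=m[s]-s$, and $v_q(ka_k)=m[s]=v_q\big(((q^s)!)^m\big)$.
\end{proof}

Since $U^k=((q^s)!)^mD_s^m$, we have $p_kU^k/k=t_kD_s^m$ with $t_k=u_ka_kp_k\in R$, and so
\begin{equation}\label{eq:Phit}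
\Phi(U)=\exp\Big(\sum_{k\ge1}t_kD_{s(k)}^{m(k)}\Big),\qquad t_k\in R .
\end{equation}
This is the only place where the value of $a_k$ for $k\ge2$ enters the proof of Theorem~\ref{thm:A}: $a_k$ is exactly what is left, at $q$, of $((q^s)!)^m$ after division by $k$.

The logarithm of $\Phi$ is now integral in the $D_s$, but $\exp(X)$ does not have coefficients in $\mathbb Z_{(q)}$. We replace it by a series that does and whose logarithm differs from $X$ only by terms $X^{q^j}/q^j$, which will move to higher levels. This is the \emph{Artin--Hasse exponential}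
\[
E(X)=\exp\Big(\sum_{j\ge0}\frac{X^{q^j}}{q^j}\Big).
\]

\begin{lemma}\label{lem:AH}
$E(X)\in 1+X\,\mathbb Z_{(q)}[[X]]$.
\end{lemma}

\begin{proof}
Let $\mu$ be the M\"obius function. The logarithm of $\prod_{q\nmid l}(1-X^l)^{-\mu(l)/l}$ is
\[
\sum_{q\nmid l}\frac{\mu(l)}{l}\sum_{b\ge1}\frac{X^{lb}}{b}=\sum_{M\ge1}\frac{X^M}{M}\sum_{l\mid m(M)}\mu(l),
\]
and the inner sum is $1$ if $m(M)=1$, that is, if $M$ is a power of $q$, and $0$ otherwise. So the product equals $E(X)$. Its exponents $c=-\mu(l)/l$ lie in $\mathbb Z_{(q)}$, and it remains to see that $\binom cb\in\mathbb Z_{(q)}$ for $c\in\mathbb Z_{(q)}$. Choose an integer $c'$ with $c-c'\in b!\,\mathbb Z_{(q)}$. Then $c^{\underline b}-c'^{\,\underline b}\in b!\,\mathbb Z_{(q)}$, so $\binom cb-\binom{c'}b\in\mathbb Z_{(q)}$, and $\binom{c'}b\in\mathbb Z$.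
\end{proof}

\begin{proposition}\label{prop:factor}
There are power series $\Phi_s(X)\in1+X\,R[[X]]$, $s\ge0$, with $\Phi(U)=\prod_{s\ge0}\Phi_s(D_s)$.
\end{proposition}

\begin{proof}
We find $y_k\in R$ such that
\begin{equation}\label{eq:prodE}
\Phi(U)=\prod_{k\ge1}E\big(y_kD_{s(k)}^{m(k)}\big);
\end{equation}
the product converges because the $k$th factor is $1+O(U^k)$. Then $\Phi_s(X)=\prod_{q\nmid m}E(y_{q^sm}X^m)$ lies in $1+XR[[X]]$ by Lemma~\ref{lem:AH} and has the required property.

Both sides of \eqref{eq:prodE} have constant term $1$, so we may compare logarithms. The logarithm of the right side is $\sum_{k,j}y_k^{q^j}D_{s(k)}^{m(k)q^j}/q^j$, and the term $(k,j)$ has degree $kq^j$ in $U$. Fix $K=q^sm$ with $q\nmid m$. The terms of degree $K$ have $k=K/q^j=q^{s-j}m$ with $0\le j\le s$, and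
\[
\frac{D_{s-j}^{\,mq^j}}{q^j}=\gamma_{K,j}D_s^m,\qquad \gamma_{K,j}=\frac1{q^j}\bigg(\frac{(q^s)!}{((q^{s-j})!)^{q^j}}\bigg)^{m}.
\]
Here $\gamma_{K,0}=1$ and $v_q(\gamma_{K,j})=m\big([s]-q^j[s-j]\big)-j=m[j]-j\ge0$. By \eqref{eq:Phit}, the identity \eqref{eq:prodE} is equivalent to $t_K=\sum_{j=0}^{s(K)}\gamma_{K,j}\,y_{K/q^j}^{\,q^j}$ for all $K\ge1$. Define $y_K$ recursively by $y_K=t_K-\sum_{j=1}^{s(K)}\gamma_{K,j}\,y_{K/q^j}^{\,q^j}$; then $y_K\in R$ by induction on $K$.
\end{proof}

For $q=2$ the recursion begins with $y_1=p_1$ and $y_2=p_2-p_1^2$; for $K=4$ we have $t_4=6p_4=3a_4p_4$, $\gamma_{4,1}=3$, $\gamma_{4,2}=6$, so $y_4=6p_4-3y_2^2-6y_1^4$.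

\section{A chain of modules of antisymmetric functions}\label{sec:modules}

We want, for each level $s$, a module $\mathcal M_s$ of functions on $\mathbb Z^N$ that is stable under symmetric operators of level $s$ and whose elements are divisible by $\Delta$ pointwise. Section~\ref{sec:example} suggests asking that $f$ be antisymmetric (it changes sign when two coordinates are exchanged) and that $f(r+q^sz)$ be a polynomial over $\mathbb Z_{(q)}$ in $z$ for each residue vector $r$. This accounts for the pairs $i<j$ with $r_i=r_j$, up to the factor $q^s$ in $x_i-x_j=q^s(z_i-z_j)$. It says nothing about pairs with $r_i\ne r_j$ but $q\mid r_i-r_j$, which also contribute to $v_q(\Delta(x))$. These contributions depend only on $r$, and we build them into the definition. For $x\in\mathbb Z^N$ let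
\[
\delta_s(x)=\sum_{i<j}\min\big(s,v_q(x_i-x_j)\big).
\]
This depends only on $x$ modulo $q^s$; it is the part of $v_q(\Delta(x))$ that is visible modulo $q^s$. Let $\mathcal N_s$ be the $\mathbb Z_{(q)}$-module of functions $f\colon\mathbb Z^N\to\mathbb Z_{(q)}$ such that for every $r\in\{0,\dots,q^s-1\}^N$ there is $P_r\in\mathbb Z_{(q)}[z_1,\dots,z_N]$ with
\begin{equation}\label{eq:M}
f(r+q^sz)=q^{\delta_s(r)}P_r(z)\qquad\text{for all }z\in\mathbb Z^N,
\end{equation}
and let $\mathcal M_s\subseteq\mathcal N_s$ be the submodule of antisymmetric functions. Thus $\mathcal M_0$ consists of the antisymmetric polynomials over $\mathbb Z_{(q)}$, and $\Delta\in\mathcal M_0$.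

\begin{lemma}\label{lem:binom}
For $0\le r<q^s$ we have $\binom{r+q^sz}{q^s}\in\mathbb Z_{(q)}[z]$.
\end{lemma}

\begin{proof}
Write $\binom{r+q^sz}{q^s}=\frac1{(q^s)!}\prod_{l=0}^{q^s-1}(r-l+q^sz)$. The factor with $l=r$ is $q^sz$. For $l\ne r$ we have $0<|r-l|<q^s$, so $b_l=v_q(r-l)<s$ and the factor lies in $q^{b_l}\mathbb Z[z]$. The integers $r-l$ with $l\ne r$ represent each nonzero residue modulo $q^s$ once, and a valuation below $s$ depends only on the residue, so $\sum_{l\ne r}b_l=v_q((q^s-1)!)$. The product is thus divisible by $q$ to the power $s+v_q((q^s-1)!)=v_q((q^s)!)$.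
\end{proof}

\begin{lemma}\label{lem:div}
Let $f\in\mathcal M_s$, with $P_r$ as in \eqref{eq:M}. Then
$P_r(z)=Q_r(z)\prod_{i<j,\;r_i=r_j}(z_i-z_j)$ for some $Q_r\in\mathbb Z_{(q)}[z_1,\dots,z_N]$.
\end{lemma}

\begin{proof}
Let $i<j$ with $r_i=r_j$. Exchanging $z_i$ and $z_j$ exchanges the coordinates $i$ and $j$ of $r+q^sz$, so $P_r$ changes sign, first at all points of $\mathbb Z^N$ and hence as a polynomial. Substituting $z_i=z_j$ gives a polynomial equal to its negative, which is zero in characteristic $0$ (also for $q=2$). Division by $z_i-z_j$, which is monic in $z_i$, shows that $z_i-z_j$ divides $P_r$ in $\mathbb Z_{(q)}[z]$. Each form $z_i-z_j$ is a prime element, since the quotient ring is a polynomial ring over $\mathbb Z_{(q)}$, and no two of them are associated. Hence their product divides $P_r$.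
\end{proof}

\begin{proposition}\label{prop:M}
Let $s\ge0$.
\begin{enumerate}
\item[(a)] $\mathcal M_s\subseteq\mathcal M_{s+1}$.
\item[(b)] If $G\in\mathbb Z_{(q)}[X_1,\dots,X_N]$ is symmetric, then $G(D_{s,1},\dots,D_{s,N})$ maps $\mathcal M_s$ to itself.
\item[(c)] If $f\in\mathcal M_s$ and $x\in\mathbb Z^N$ has distinct coordinates, then $f(x)/\Delta(x)\in\mathbb Z_{(q)}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $f\in\mathcal M_s$ and $r'\in\{0,\dots,q^{s+1}-1\}^N$. Write $r'=r+q^sc$ with $r\in\{0,\dots,q^s-1\}^N$ and $c\in\{0,\dots,q-1\}^N$. Then $r'+q^{s+1}z'=r+q^sz$ with $z=c+qz'$, and Lemma~\ref{lem:div} gives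
\[
f(r'+q^{s+1}z')=q^{\delta_s(r)}\,Q_r(c+qz')\prod_{i<j,\;r_i=r_j}\big(c_i-c_j+q(z'_i-z'_j)\big).
\]
Let $\epsilon$ be the number of pairs $i<j$ with $r'_i=r'_j$, that is, $r_i=r_j$ and $c_i=c_j$. Each of them contributes the factor $q(z'_i-z'_j)$, so the right side lies in $q^{\delta_s(r)+\epsilon}\mathbb Z_{(q)}[z']$. On the other hand $\min(s+1,b)-\min(s,b)$ is $1$ for $b\ge s+1$ and $0$ otherwise, and $q^{s+1}\mid r'_i-r'_j$ means $r'_i=r'_j$. Hence $\delta_{s+1}(r')=\delta_s(r')+\epsilon=\delta_s(r)+\epsilon$, and $f\in\mathcal M_{s+1}$.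

(b) For $f\in\mathcal N_s$,
\[
(D_{s,i}f)(r+q^sz)=\binom{r_i+q^sz_i}{q^s}\,q^{\delta_s(r)}P_r(z-\mathbf e_i),
\]
so $D_{s,i}f\in\mathcal N_s$ by Lemma~\ref{lem:binom}. Thus every polynomial over $\mathbb Z_{(q)}$ in $D_{s,1},\dots,D_{s,N}$ preserves $\mathcal N_s$. Let $\tau$ be the operator on functions that exchanges the coordinates $i$ and $j$. Then $\tau D_{s,i}\tau=D_{s,j}$, and $\tau$ commutes with $D_{s,l}$ for $l\ne i,j$. So $\tau$ commutes with $G(D_{s,1},\dots,D_{s,N})$ when $G$ is symmetric, and $\tau f=-f$ is preserved.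

(c) Write $x=r+q^sz$. If $r_i\ne r_j$, then $v_q(x_i-x_j)=v_q(r_i-r_j)<s$, which is the contribution of the pair to $\delta_s(r)$. If $r_i=r_j$, then $v_q(x_i-x_j)=s+v_q(z_i-z_j)$, and the contribution of the pair to $\delta_s(r)$ is $s$. Therefore
\[
v_q(\Delta(x))=\delta_s(r)+\sum_{i<j,\;r_i=r_j}v_q(z_i-z_j),
\]
and this is at most $v_q(f(x))$ by \eqref{eq:M} and Lemma~\ref{lem:div}.
\end{proof}

\begin{remark}\label{rem:order}
The module $\mathcal M_s$ is adapted to level $s$ only. For $N=1$, $D_1$ sends $1\in\mathcal M_0$ to $\binom xq\notin\mathbb Z_{(q)}[x]=\mathcal M_0$. In the other direction, take $q=N=2$ and let $f(x_1,x_2)$ be $x_1/2$ for $x_1$ even and $x_2$ odd, $-x_2/2$ for $x_1$ odd and $x_2$ even, and $0$ otherwise. Then $f\in\mathcal M_1$, but $((U_1+U_2)f)(3,1)=3f(2,1)+f(3,0)=3$ and $\Delta(3,1)=2$, so by (c) the level-$0$ operator $U_1+U_2$ does not preserve $\mathcal M_1$. The levels must therefore be applied in increasing order, which is possible because all the operators commute. Symmetry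 is needed too: $(U_1\Delta)(3,1)/\Delta(3,1)=3/2$.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

Let $x$ be the point of $\lambda\vdash n$ and let $q$ be a prime. We show that $\theta(H(\lambda)s_\lambda)\in R$.

Let $I$ be the ideal of $\Lambda_{\mathbb Q}[[U_1,\dots,U_N]]$ consisting of the series in which every monomial $U^\beta$ has $\beta_i>x_1$ for some $i$. Since $x_1$ is the largest coordinate of $x$, we have $(F\Delta)(x)=0$ for $F\in I$, so in Lemma~\ref{lem:operator} only the class of $\prod_i\Phi(U_i)$ modulo $I$ matters. By Proposition~\ref{prop:factor},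
\[
\prod_{i=1}^N\Phi(U_i)=\prod_{s\ge0}\Psi_s,\qquad \Psi_s=\prod_{i=1}^N\Phi_s(D_{s,i}).
\]
Choose $w$ with $q^{w+1}>x_1$. The product $\prod_{s>w}\Psi_s$ is a power series in $U_1^{q^{w+1}},\dots,U_N^{q^{w+1}}$ with constant term $1$, so it is congruent to $1$ modulo $I$. For $s\le w$ write $\Phi_s(X)=\sum_{b\ge0}\phi_{s,b}X^b$ with $\phi_{s,b}\in R$, and group the terms of $\Psi_s$ into orbits of $S_N$:
\[
\Psi_s=\sum_{\kappa}\phi_{s,\kappa}\,M_{s,\kappa},\qquad \phi_{s,\kappa}=\prod_{i=1}^N\phi_{s,\kappa_i}\in R,\qquad M_{s,\kappa}=m_\kappa(D_{s,1},\dots,D_{s,N}).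
\]
Here $\kappa$ runs over the sequences $\kappa_1\ge\dots\ge\kappa_N\ge0$, and $m_\kappa$ is the monomial symmetric polynomial, the sum of $X^\beta$ over the distinct rearrangements $\beta$ of $\kappa$. The sum of the terms with $q^s\kappa_1>x_1$ lies in $I$, and finitely many terms remain. Multiplying out and applying Lemma~\ref{lem:operator}, we obtain a finite sum
\[
\theta\big(H(\lambda)s_\lambda\big)=\sum_{\kappa^0,\dots,\kappa^w}\phi_{0,\kappa^0}\cdots\phi_{w,\kappa^w}\;\frac{\big(M_{w,\kappa^w}\cdots M_{1,\kappa^1}M_{0,\kappa^0}\Delta\big)(x)}{\Delta(x)} .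
\]
Consider one term. We have $\Delta\in\mathcal M_0$, so $M_{0,\kappa^0}\Delta\in\mathcal M_0\subseteq\mathcal M_1$ by parts (b) and (a) of Proposition~\ref{prop:M}. Inductively, $M_{s,\kappa^s}\cdots M_{0,\kappa^0}\Delta\in\mathcal M_s\subseteq\mathcal M_{s+1}$ for every $s\le w$. By part (c), the quotient lies in $\mathbb Z_{(q)}$. Hence every term lies in $R$, and $\theta(H(\lambda)s_\lambda)\in R$.

Because $a_1=1$, the generator $a_1p_1$ of $R$ is $p_1$, and $\theta^{-1}$, which sends $p_1$ to $p_1-1$ and fixes the other generators, maps $R$ into $R$. So $H(\lambda)s_\lambda\in R$. The elements $\big(\prod_ia_{\mu_i}\big)p_\mu$ form a $\mathbb Z_{(q)}$-basis of $R$, so $d_{\lambda\mu}/\prod_ia_{\mu_i}\in\mathbb Z_{(q)}$ for all $\mu\vdash n$. This holds for every prime $q$, and $\bigcap_q\mathbb Z_{(q)}=\mathbb Z$. Thus $\prod_ia_{\mu_i}$ divides $d_{\lambda\mu}$, and since the parts of $\mu\vdash n$ are at most $n$, this says that $H(\lambda)s_\lambda\in\mathbb Z[a_1p_1,\dots,a_np_n]$. \qed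

\begin{thebibliography}{1}
\bibitem{BHSS} Niels Bonneux, Zachary Hamaker, John Stembridge, Marco Stevens, \emph{Wronskian Appell Polynomials and Symmetric Functions}, arXiv:1812.01864 (2018).
\end{thebibliography}
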